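# Order and Hodge filtrations on the Harish-Chandra $\mathcal D$-module, and a freeness test on commuting pairs

## 1. Invariant polynomials and the Harish-Chandra module

Throughout, $\mathfrak g$ is a complex reductive Lie algebra, that is, the direct sum of its center and of simple ideals. Let $G$ be its adjoint group, $\mathfrak t$ a Cartan subalgebra, $W$ the Weyl group and $r=\dim\mathfrak t$. For $x\in\mathfrak g$ write $\mathfrak g_x$ for the centralizer of $x$. Always $\dim\mathfrak g_x\ge r$, and $x$ is called regular when $\dim\mathfrak g_x=r$. We write $\mathfrak g^{reg}$ for the set of regular elements, $\mathfrak g^{rs}$ for the set of regular semisimple elements, and $\mathfrak t^r=\mathfrak t\cap\mathfrak g^{rs}$, which is the complement of the root hyperplanes in $\mathfrak t$. For example, in $\mathfrak{sl}_2$ every nonzero element is regular, and $\mathfrak g^{rs}$ consists of the elements with nonzero determinant.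

Fix a nondegenerate $G$-invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$ and use it to identify $\mathfrak g\cong\mathfrak g^*$ and $\mathfrak t\cong\mathfrak t^*$. The Chevalley restriction theorem says that restriction of functions is an isomorphism $\operatorname{res}:\mathbb C[\mathfrak g]^G\to\mathbb C[\mathfrak t]^W$. Via the identifications it also gives $\operatorname{res}:(\operatorname{Sym}\mathfrak g)^G\to(\operatorname{Sym}\mathfrak t)^W$. This second map does not depend on the form. It is restriction of functions from $\mathfrak g^*$ to $\mathfrak t^*$, where $\mathfrak t^*\cong\mathfrak t\subset\mathfrak g\cong\mathfrak g^*$ is embedded as the functionals that vanish on all root spaces, and this embedding is the same for every invariant form.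

For $u\in\operatorname{Sym}\mathfrak g$ or $v\in\operatorname{Sym}\mathfrak t$ let $\partial_u,\partial_v$ be the corresponding constant-coefficient differential operators. Let $\sigma$ be the automorphism of $\operatorname{Sym}\mathfrak t$ with $\sigma(v)=(-1)^dv$ for $v$ homogeneous of degree $d$. Since $\mathfrak g\times\mathfrak t$ is an affine space, we identify $\mathcal D$-modules on it with modules over the ring $\mathcal D=\mathcal D_{\mathfrak g\times\mathfrak t}$ of polynomial differential operators.

**Definition (Harish-Chandra module, Hotta–Kashiwara).** $\mathcal M=\mathcal D_{\mathfrak g\times\mathfrak t}/I$, where $I$ is the left ideal generated by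

- (a) the vector fields $\operatorname{ad}u$, $u\in\mathfrak g$, on $\mathfrak g$ induced by the adjoint action;
- (b) $f\otimes1-1\otimes\operatorname{res}(f)$ for $f\in\mathbb C[\mathfrak g]^G$;
- (c) $\partial_u\otimes1-1\otimes\partial_{\sigma(\operatorname{res}(u))}$ for $u\in(\operatorname{Sym}\mathfrak g)^G$.

**Example ($\mathfrak g=\mathfrak{sl}_2$).** Take orthonormal coordinates $x_1,x_2,x_3$ on $\mathfrak g$ and a coordinate $s$ on $\mathfrak t$ in which the form is $s^2$. Then $\mathbb C[\mathfrak g]^G=\mathbb C[(x,x)]$ and $\operatorname{res}(x,x)=s^2$, while $(\operatorname{Sym}\mathfrak g)^G$ is generated by the element whose operator is the Laplacian $\Delta=\sum\partial_{x_i}^2$. Its restriction gives $\partial_s^2$, and $\sigma$ changes nothing in even degree. Since $(x,x)^k-s^{2k}$ is a multiple of $(x,x)-s^2$, and $\Delta^k-\partial_s^{2k}$ is a multiple of $\Delta-\partial_s^2$, the ideal $I$ is generated by the rotations $\operatorname{ad}u$, the quadric $q=(x,x)-s^2$ and the wave operator $\Box=\Delta-\partial_s^2$.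

Let $\mathfrak x^{rs}=\{(x,t)\in\mathfrak g^{rs}\times\mathfrak t^r:\ x\in G\cdot t\}$, a smooth closed subvariety of $\mathfrak g^{rs}\times\mathfrak t^r$, with closed immersion $i$. Recall that for a closed immersion $f:X\to Y$ of smooth varieties, with $X=\{y_1=\dots=y_m=0\}$ in local coordinates, $\int_f\mathcal O_X=\bigoplus_\alpha\mathcal O_X\,\partial_y^\alpha\delta$ with $y_i\delta=0$. For instance, for a point in the line this is $\mathbb C[\partial]\delta=\mathcal D_{\mathbb C}/\mathcal D_{\mathbb C}z$. The minimal extension $\mathbf j_{!*}$ of a simple holonomic module from an open set is the unique simple module that restricts to it. For instance, $\mathcal O_{\mathbb C\setminus 0}$ extends to $\mathcal O_{\mathbb C}$.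

We use the following as known: $\mathcal M$ is holonomic and simple, and $\mathcal M\cong\mathbf j_{!*}\int_i\mathcal O_{\mathfrak x^{rs}}$ for the open inclusion $\mathbf j:\mathfrak g^{rs}\times\mathfrak t^r\hookrightarrow\mathfrak g\times\mathfrak t$.

## 2. Two filtrations on $\mathcal M$

**Definition (order filtration).** $F_k^{\rm ord}\mathcal M$ is the image in $\mathcal M$ of $F_k\mathcal D$, the operators of order $\le k$. Thus $F^{\rm ord}_{-1}\mathcal M=0$, and $F^{\rm ord}_0\mathcal M$ is generated by the class of $1$.

**Example.** For $\mathcal D_{\mathbb C}/\mathcal D_{\mathbb C}z=\mathbb C[\partial]\delta$ we get $F_k=\langle\delta,\dots,\partial^k\delta\rangle$, and the associated graded module is $\mathbb C[\eta]$, the functions on the conormal line of the origin. In general, the same computation in local coordinates shows that for the order filtration on $\int_f\mathcal O_X$ (the terms with $|\alpha|\le k$) the associated graded module is the structure sheaf of the conormal bundle of $X$ in $Y$.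

**Definition (Hodge filtration).** By Saito's theory $\mathcal M$, being the minimal extension of $\int_i\mathcal O_{\mathfrak x^{rs}}$, carries a canonical Hodge module structure, in particular a filtration $F^{\rm Hodge}_\bullet\mathcal M$. We normalize indices, by a shift of Saito's, as follows. For a closed immersion $f:X\hookrightarrow Y$ of smooth varieties the Hodge filtration on the right module $\int_f^R\mathcal K_X$ is its order filtration, whose $k$-th term is generated by $f_*\mathcal K_X$ under $F_k\mathcal D_Y$. Left and right modules correspond via $N\mapsto\mathcal K_Y\otimes N$ with compatible indices, and the canonical trivializations of $\mathcal K$ on $\mathfrak x^{rs}$ and on $\mathfrak g\times\mathfrak t$ are used. So on $\mathfrak g^{rs}\times\mathfrak t^r$ the filtration $F^{\rm Hodge}$ is the order filtration of $\int_i\mathcal O_{\mathfrak x^{rs}}$.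

**Example.** If $Q=\{q=0\}\subset Y$ is a smooth hypersurface, then $\int\mathcal O_Q=\mathcal O_Y(*Q)/\mathcal O_Y$ with $\delta=[q^{-1}]$, and the normalized Hodge filtration is $F_k=\mathcal O_Y((k+1)Q)/\mathcal O_Y$.

With this normalization two facts are known:
$$F^{\rm ord}_\bullet\mathcal M=F^{\rm Hodge}_\bullet\mathcal M\quad\text{on }\mathfrak g^{rs}\times\mathfrak t^r, \tag{1}$$
$$F_k^{\rm ord}\mathcal M\subset F_k^{\rm Hodge}\mathcal M\quad\text{for every }k\ge0. \tag{2}$$

From Saito's theory we also use the following. For a Hodge module, $\operatorname{gr}^F$ is Cohen–Macaulay over $\operatorname{gr}\mathcal D$ (M. Saito, *Modules de Hodge polarisables*, Publ. RIMS 24 (1988), Lemme 5.1.13). A Hodge module with irreducible strict support is determined by its restriction to a dense open subset of that support. When the underlying $\mathcal D$-module is simple, its automorphisms are scalars, so the filtration itself is determined by its restriction. Finally, morphisms of mixed Hodge modules are strict for $F$, and a mixed Hodge module whose $\mathcal D$-module is simple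 is pure, because its weight filtration consists of submodules.

## 3. Commuting pairs, the variety $X_{\mathfrak g}$, and coinvariants

**Definition (commuting variety).** $\mathcal C_{\mathfrak g}=\{(x,y)\in\mathfrak g^2:[x,y]=0\}$, as a reduced variety. For $(x,y)\in\mathfrak g^2$ put $\mathfrak g_{x,y}=\mathfrak g_x\cap\mathfrak g_y$.

By Richardson (Compositio Math. 38, 1979), $\mathcal C_{\mathfrak g}$ is irreducible and is the closure of $G\cdot(\mathfrak t\times\mathfrak t)$. Hence $\dim\mathcal C_{\mathfrak g}=(\dim\mathfrak g-r)+2r=\dim\mathfrak g+r$. On the dense set $G\cdot(\mathfrak t\times\mathfrak t)$ the centralizer $\mathfrak g_{x,y}$ contains a Cartan subalgebra, so by semicontinuity $\dim\mathfrak g_{x,y}\ge r$ on all of $\mathcal C_{\mathfrak g}$, and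
$$\mathcal C^{reg}_{\mathfrak g}=\{(x,y)\in\mathcal C_{\mathfrak g}:\dim\mathfrak g_{x,y}=r\}$$
is open. It is also smooth. The commutator map $(x,y)\mapsto[x,y]$ has differential $(u,v)\mapsto[u,y]+[x,v]$, and an element is orthogonal to the image exactly when it commutes with $x$ and $y$, so the image is $(\mathfrak g_{x,y})^\perp$. At a point of $\mathcal C^{reg}_{\mathfrak g}$ the kernel therefore has dimension $2\dim\mathfrak g-(\dim\mathfrak g-r)=\dim\mathcal C_{\mathfrak g}$. This kernel contains the Zariski tangent space of the reduced variety $\mathcal C_{\mathfrak g}$, which is therefore smooth there.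

**Definition (the variety $X_{\mathfrak g}$).** $X_{\mathfrak g}\subset\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t$ is the closure of $\{(gt_1,gt_2,t_1,t_2):g\in G,\ t_i\in\mathfrak t\}$, as a reduced variety.

It is irreducible. It is stable under $G$ acting on $(x,y)$, under $W$ acting diagonally on $(t_1,t_2)$ (if $\dot w\in G$ represents $w$, then $gt_i=g\dot w^{-1}(wt_i)$), and under $GL_2$ acting by simultaneous linear combinations on $(x,y)$ and on $(t_1,t_2)$. On $X_{\mathfrak g}$ we have $[x,y]=0$, $f(x)=f(t_1)$ and $f(y)=f(t_2)$ for all $f\in\mathbb C[\mathfrak g]^G$. Since $\mathbb C[\mathfrak t]$ is finite over $\mathbb C[\mathfrak t]^W$, the projection $X_{\mathfrak g}\to\mathcal C_{\mathfrak g}$ is finite. It is dominant, so it is surjective and $\dim X_{\mathfrak g}=\dim\mathfrak g+r$.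

**Example ($\mathfrak{sl}_2$).** A commuting pair in $\mathfrak{sl}_2$ is a pair of proportional elements, and $\mathcal C^{reg}=\mathcal C\setminus\{(0,0)\}$. With $s_1,s_2$ the coordinates of $t_1,t_2$, a generic point of $X_{\mathfrak{sl}_2}$ is $(s_1n,s_2n,s_1,s_2)$ with $(n,n)=1$, that is, the $2\times4$ matrix $\binom{s_1}{s_2}\otimes(n,1)$ with $(n,1)$ on the cone $Q=\{(x,x)=s^2\}$. So $X_{\mathfrak{sl}_2}=\{v\otimes z:\ v\in\mathbb C^2,\ z\in Q\}$. This set is closed, being the cone over a projective variety. The points with $s(z)\ne0$ are dense in it, and they have the stated form because all $n$ with $(n,n)=1$ are conjugate. Its dimension is $2+3-1=4=\dim\mathfrak g+r$.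

**Definition (Cohen–Macaulay).** A finitely generated module over a finitely generated commutative $\mathbb C$-algebra is Cohen–Macaulay (CM) if at every maximal ideal of its support the localization has depth equal to its dimension. A variety is CM if its coordinate ring is.

By the Auslander–Buchsbaum formula, a finite module of full depth over a regular local ring is free.

**Example.** Two planes in $\mathbb C^4$ meeting in a point are not CM. Their coordinate ring $R=\mathbb C[a,b,c,d]/(ac,ad,bc,bd)$ is finite over $\mathbb C[a+c,b+d]$, and over a nonzero point the fiber consists of $2$ points. Over $0$ the fiber is $\mathbb C[a,b]/(a^2,ab,b^2)$, of dimension $3$. So $R$ is not locally free over the plane.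

**Definition (property P).** P($\mathfrak g$) is the statement that $\mathbb C[X_{\mathfrak g}]$ is locally free over $\mathcal C^{reg}_{\mathfrak g}$.

**Definition (coinvariants).** If a finite reflection group $W_0$ acts on $\mathfrak t$, its coinvariant algebra is $\mathbb C[\mathfrak t]/(\mathbb C[\mathfrak t]^{W_0}_+)$, the quotient by the ideal generated by invariants without constant term. It is graded and, as a $W_0$-module, it is the regular representation.

**Example.** For $W_0=\mathbb Z/2$ acting by $-1$ on a line we get $\mathbb C[s]/(s^2)$: the trivial character in degree $0$, the sign in degree $1$. For $S_3$ on $\mathbb C^3$ the Hilbert series is $(1+T)(1+T+T^2)=1+2T+2T^2+T^3$. The trivial character is in degree $0$, the sign (the Vandermonde product) in degree $3$, and so the two-dimensional representation $\rho$ is in degrees $1$ and $2$. For a product of groups acting on complementary summands, coinvariant algebras are tensored, and fixed directions contribute nothing.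

## 4. Equality of the filtrations: which $\mathfrak g$?

We can now ask: is it true for every complex reductive $\mathfrak g$ that $F_k^{\rm ord}\mathcal M=F_k^{\rm Hodge}\mathcal M$ for all $k$, on the whole of $\mathfrak g\times\mathfrak t$? In other words, is the inclusion (2) always an equality? The question is left open in Victor Ginzburg, "Isospectral commuting variety, the Harish-Chandra D-module, and principal nilpotent pairs", arXiv:1108.5367 (2011). The answer is no.

**Theorem 1.** For $\mathfrak g=\mathfrak{sp}_6$, $F^{\rm ord}\ne F^{\rm Hodge}$.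

**Theorem 2.** If $\mathfrak g$ has a simple ideal of type $B_n\,(n\ge4)$, $C_n\,(n\ge3)$, $D_n\,(n\ge5)$, $E_6,E_7,E_8$ or $F_4$, then $F^{\rm ord}\ne F^{\rm Hodge}$. Moreover neither $\operatorname{gr}^{\rm ord}\mathcal M$ nor the variety $X_{\mathfrak g}$ is Cohen–Macaulay.

**Theorem 3.** (i) The filtrations agree for $\mathfrak g_1\oplus\mathfrak g_2$ if and only if they agree for $\mathfrak g_1$ and for $\mathfrak g_2$. (ii) They agree if $[\mathfrak g,\mathfrak g]$ is a direct sum of copies of $\mathfrak{sl}_2$ (or is $0$).

Simple ideals of type $A_n\,(n\ge2)$, $B_2$, $B_3$, $D_4$, $G_2$ are not decided by these results.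

## 5. Direct sums, abelian algebras and $\mathfrak{sl}_2$

We begin with the cases that can be computed directly; they make up Theorem 3.

### 5.1. Proof of Theorem 3(i)

**Step 1: the order filtration of a sum.** The aim is to see that $\mathcal M$ is an external product. By Section 1, $\mathcal M$ does not depend on the form, so we may choose the form with $\mathfrak g_1\perp\mathfrak g_2$. The generators (a) split. For (b), invariants are spanned by products $f_1f_2$, and
$$f_1f_2-\operatorname{res}f_1\operatorname{res}f_2=f_2\,(f_1-\operatorname{res}f_1)+\operatorname{res}f_1\,(f_2-\operatorname{res}f_2).$$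
The same identity handles (c), since constant-coefficient operators commute and $\sigma$ is multiplicative. So $\mathcal M=\mathcal M_1\boxtimes\mathcal M_2$, and since $F_k\mathcal D=\sum_{i+j=k}F_i\mathcal D_1\boxtimes F_j\mathcal D_2$,
$$F_k^{\rm ord}\mathcal M=\sum_{i+j=k}F_i^{\rm ord}\mathcal M_1\boxtimes F_j^{\rm ord}\mathcal M_2 .$$

**Step 2: the Hodge filtration of a sum.** We show the same formula for $F^{\rm Hodge}$. The external product of Hodge modules is a mixed Hodge module with the convolution filtration (Saito, *Mixed Hodge modules*, Publ. RIMS 26 (1990)). Its $\mathcal D$-module $\mathcal M$ is simple, so it is pure. On $\mathfrak g^{rs}\times\mathfrak t^r$ it is the product of the $\int\mathcal O$ of the two factors with convolved order filtrations, which is $\int_i\mathcal O_{\mathfrak x^{rs}}$ with its order filtration, i.e. the normalized structure. By uniqueness, $F_k^{\rm Hodge}\mathcal M=\sum_{i+j=k}F_i^{\rm Hodge}\mathcal M_1\boxtimes F_j^{\rm Hodge}\mathcal M_2$.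

**Step 3: comparison.** "If" is clear from the two formulas. Conversely, suppose the filtrations agree on $\mathcal M$, and let $m\in F_k^{\rm Hodge}\mathcal M_1$. By (2), $1\in F_0^{\rm ord}\mathcal M_2\subset F_0^{\rm Hodge}\mathcal M_2$, so
$$m\otimes1\in F^{\rm Hodge}_k\mathcal M=F_k^{\rm ord}\mathcal M\subset F_k^{\rm ord}\mathcal M_1\otimes\mathcal M_2,$$
the last inclusion because $F_j^{\rm ord}\mathcal M_2=0$ for $j<0$. As $1\ne0$ in $\mathcal M_2$, we get $m\in F_k^{\rm ord}\mathcal M_1$. The argument for $\mathcal M_2$ is the same. $\square$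

### 5.2. Proof of Theorem 3(ii)

If $\mathfrak g=\mathfrak t$ is abelian, then $\mathfrak g^{rs}\times\mathfrak t^r$ is everything and (1) is the assertion. By part (i), only $\mathfrak g=\mathfrak{sl}_2$ remains. Put $Y=\mathfrak g\times\mathfrak t=\mathbb C^4$. With $z_i=x_i$ for $i\le3$ and $z_4=\sqrt{-1}\,s$ we have $q=\sum_{i=1}^4z_i^2$ and $\Box=\sum\partial_{z_i}^2$. Let $Q=\{q=0\}$ and $N=\mathcal O_Y(*Q)/\mathcal O_Y$. The formula $\Delta\rho^{2a}=2a(2a+d-2)\rho^{2a-2}$ for the Laplacian on $\mathbb C^d$, with $\rho^2=\sum z_i^2$ and $d=4$, gives for every integer $a$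
$$\Box\,q^a=4a(a+1)\,q^{a-1}. \tag{3}$$

**Step 1: a concrete model of $\mathcal M$.** We realize $\mathcal M$ inside $N$. The class $[q^{-1}]\in N$ is killed by $I$: each $\operatorname{ad}u$ kills $q$; $q\cdot q^{-1}=1\in\mathcal O_Y$; and $\Box q^{-1}=0$ by (3) with $a=-1$. So $1\mapsto[q^{-1}]$ defines a nonzero map $\mathcal M\to N$, injective since $\mathcal M$ is simple. Hence
$$\mathcal M=\mathcal D[q^{-1}]\subset N,\qquad F_k^{\rm ord}\mathcal M=F_k\mathcal D\,[q^{-1}].$$

**Step 2: reduce $F^{\rm Hodge}\mathcal M$ to a filtration on $N$.** The aim is $F_k^{\rm Hodge}\mathcal M=\mathcal M\cap F_kN$. The module $N$ underlies a mixed Hodge module with $F_kN$ the image of $F_k\mathcal O_Y(*Q)$. On $Y\setminus0$, $Q$ is smooth and connected, so $N=\int\mathcal O_{Q\setminus0}$ is simple there, $\mathcal M=N$ there, and $F_kN=\mathcal O((k+1)Q)/\mathcal O=F_k\mathcal D[q^{-1}]$ is the normalized filtration.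

Let $j:Y\setminus0\to Y$, and let $N'$ be the image of $H^0j_!j^*N\to N$, a mixed Hodge submodule. A morphism from $H^0j_!j^*N$ to a module supported at $0$ is a morphism from $j_!j^*N$, because $j_!$ is right t-exact. By adjunction it is zero. So $N'$ has no nonzero quotient supported at $0$. On $Y\setminus0$ both $N'$ and $\mathcal M$ equal $N\neq0$, so $N'\cap\mathcal M\ne0$, and simplicity gives $\mathcal M\subset N'$. The quotient $N'/\mathcal M$ is supported at $0$, hence is $0$. Thus $\mathcal M=N'$ is a mixed Hodge submodule of $N$. It is pure because it is simple, it has strict support $Q$, and on $Y\setminus0\supset\mathfrak g^{rs}\times\mathfrak t^r$ (on the latter $s\neq0$) its structure is the normalized one. By uniqueness this is the canonical structure, and by strictness $F_k^{\rm Hodge}\mathcal M=\mathcal M\cap F_kN$.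

**Step 3: compute $F_pN$.** The claim is
$$F_pN=F_p\mathcal D\,[q^{-1}]+F_{p-1}\mathcal D\,[q^{-2}]. \tag{4}$$
Both sides are $\mathcal O_Y$-coherent, so we may check this on analytic stalks. Away from $0$, $F_pN=\mathcal O((p+1)Q)/\mathcal O=F_p\mathcal D[q^{-1}]$, which contains $F_{p-1}\mathcal D[q^{-2}]$. At $0$ we use M. Saito (*On the Hodge filtration of Hodge modules*, Mosc. Math. J. 9 (2009), Theorem 0.7): for weighted homogeneous isolated singularities,
$$F_p\mathcal O(*Q)=\sum_{k\ge0}F_{p-k}\mathcal D\,(\mathcal O^{\ge k+1}q^{-k-1}),$$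
where $\mathcal O^{\ge\beta}$ is generated by the monomials $z^\nu$ with $\sum w_i(\nu_i+1)\ge\beta$. Here $w_i=\frac12$, and $\frac12(|\nu|+4)\ge k+1$ means $|\nu|\ge2k-2$. So $\mathcal O^{\ge k+1}=\mathfrak m^{\max(0,2k-2)}$, with $\mathfrak m$ the maximal ideal at $0$. The terms $k=0,1$ are those in (4). For $k\ge2$, write an element of $\mathfrak m^{2k-2}$ as $\sum z_if_i$ with $f_i\in\mathfrak m^{2k-3}$. From $\partial_i(f_iq^{-k})=(\partial_if_i)q^{-k}-2kz_if_iq^{-k-1}$ we get
$$z_if_i\,q^{-k-1}=\tfrac1{2k}\big((\partial_if_i)\,q^{-k}-\partial_i(f_iq^{-k})\big)\in F_1\mathcal D\,(\mathfrak m^{2k-4}q^{-k}).$$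
Since $\mathfrak m^{2k-4}=\mathcal O^{\ge k}$, the $k$-th term lies in $F_{p-k+1}\mathcal D(\mathcal O^{\ge k}q^{-k})$, the $(k-1)$-st term. By induction all terms with $k\ge2$ are absorbed into the term $k=1$. This proves (4).

**Step 4: which $P$ satisfy $P[q^{-2}]\in\mathcal M$.** We need this to intersect (4) with $\mathcal M$. By (3), $\Box q^{-k}=4k(k-1)q^{-k-1}$, so $q^{-k-1}\in\mathcal Dq^{-k}$ for $k\ge2$. Also $q^{-1}=q\cdot q^{-2}$. So $[q^{-2}]$ generates $N$. Moreover
$$z_i[q^{-2}]=-\tfrac12\partial_i[q^{-1}]\in\mathcal M .$$
Hence $P\mapsto P[q^{-2}]$ makes $N/\mathcal M$ a quotient of the simple module $\mathcal D/\sum\mathcal Dz_i$.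

This quotient is not zero. Suppose $[q^{-2}]=P[q^{-1}]$. Both $[q^{-1}]$ and $[q^{-2}]$ are $O(4)$-invariant and homogeneous, of degrees $-2$ and $-4$ (with $\deg z_i=1$, $\deg\partial_i=-1$). Projecting to $O(4)$-invariants and to the right degree, we may assume that $P\in\mathcal D^{O(4)}$ has degree $-2$. By the first fundamental theorem for $O(4)$, the invariants of $\operatorname{gr}\mathcal D=\mathbb C[z,\zeta]$ are generated by $z\cdot z$, $z\cdot\zeta$, $\zeta\cdot\zeta$, the symbols of $q$, of the Euler field $E$ and of $\Box$. By induction on the order, $\mathcal D^{O(4)}$ is spanned by the $q^aE^b\Box^c$, of degree $2a-2c$. In degree $-2$ we have $c=a+1\ge1$, so $Pq^{-1}=0$ by (3), whence $[q^{-2}]=0$. But $q^{-2}\notin\mathcal O_Y$, a contradiction. Therefore $\{P:P[q^{-2}]\in\mathcal M\}=\sum\mathcal Dz_i$.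

**Step 5: conclusion.** Let $m\in\mathcal M\cap F_kN$. By (4), $m=P_1[q^{-1}]+P_2[q^{-2}]$ with $P_1\in F_k\mathcal D$ and $P_2\in F_{k-1}\mathcal D$. Then $P_2[q^{-2}]\in\mathcal M$, so $P_2\in F_{k-1}\mathcal D\cap\sum\mathcal Dz_i$. Write operators as $\sum\partial^\alpha f_\alpha(z)$, with coefficients on the right. Membership in $\sum\mathcal Dz_i$ means $f_\alpha(0)=0$ for all $\alpha$, so $P_2=\sum R_iz_i$ with $R_i\in F_{k-1}\mathcal D$. Then $P_2[q^{-2}]=-\frac12\sum R_i\partial_i[q^{-1}]\in F_k\mathcal D[q^{-1}]$. So $F_k^{\rm Hodge}\mathcal M=F_k\mathcal D[q^{-1}]=F_k^{\rm ord}\mathcal M$. This proves Theorem 3. $\square$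

This example also shows that agreement on a dense open set, as in (1), does not by itself decide the question. The subspaces $F_1\mathcal D[q^{-1}]\subset F_1N$ of $N$ agree on $Y\setminus0$, but they differ at $0$, since $[q^{-2}]\in F_1N$ is not in $\mathcal D[q^{-1}]$. An argument for or against equality must look at special points.

## 6. Equality of filtrations forces freeness over $\mathcal C^{reg}_{\mathfrak g}$

Put $n=\dim\mathfrak g+r=\dim(\mathfrak g\times\mathfrak t)$. Identify $\operatorname{gr}\mathcal D$ with $S=\mathbb C[\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t]$, coordinates $(x,y,t_1,t_2)$, where $y$ is the covector on $\mathfrak g$ and $-t_2$ is the covector on $\mathfrak t$. Let $A=\operatorname{gr}^{\rm ord}\mathcal M=S/\operatorname{gr}I$.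

**Proposition 4.** If $F^{\rm ord}=F^{\rm Hodge}$, then $A$ is Cohen–Macaulay. If $A$ is Cohen–Macaulay, then $A=\mathbb C[X_{\mathfrak g}]$, so $X_{\mathfrak g}$ is Cohen–Macaulay. If $X_{\mathfrak g}$ is Cohen–Macaulay, then P($\mathfrak g$) holds.

*Proof.* The first claim is Saito's Lemme 5.1.13.

**Step 1: bound the support of $A$.** We compute symbols of the generators of $I$. Those of (a) are, up to sign, $(u,[x,y])$, giving the components of $[x,y]$. Those of (b) are $f(x)-f(t_1)$. For (c) with $u$ homogeneous of degree $d$ we get $u(y)-(-1)^d\operatorname{res}(u)(-t_2)=u(y)-\operatorname{res}(u)(t_2)$. So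
$$V(\operatorname{gr}I)\subset Z=\{[x,y]=0,\ f(x)=f(t_1),\ f(y)=f(t_2)\ \ \forall f\in\mathbb C[\mathfrak g]^G\},$$
and $Z$ is finite over $\mathcal C_{\mathfrak g}$.

**Step 2: every associated prime of $A$ is visible over $\mathfrak g^{rs}$.** Let $A$ be CM. Since $\mathcal M$ is holonomic, all components of its characteristic variety have dimension $n$. Since $A$ is CM, it has no embedded primes. So for an associated prime $\mathfrak p$ the variety $V(\mathfrak p)$ is irreducible of dimension $n=\dim\mathcal C_{\mathfrak g}$ and finite over the irreducible $\mathcal C_{\mathfrak g}$. Hence it maps onto $\mathcal C_{\mathfrak g}$ and meets $\{x\in\mathfrak g^{rs}\}$. There $t_1\in\mathfrak t^r$ automatically, because the discriminant is an invariant polynomial.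

**Step 3: compute $A$ over $\mathfrak g^{rs}\times\mathfrak t^r$.** By (1) and the normalization, $F^{\rm ord}$ is there the order filtration of $\int_i\mathcal O_{\mathfrak x^{rs}}$, so by Section 2 $A$ is there the structure sheaf of the conormal bundle $\Lambda$ of $\mathfrak x^{rs}$. The tangent space of $\mathfrak x^{rs}$ at $(t_1,t_1)$ is $\{([u,t_1]+s,s):u\in\mathfrak g,\ s\in\mathfrak t\}$. A covector $(y,y')$ kills it iff $[y,t_1]=0$, i.e. $y\in\mathfrak t$, and $y'=-y$. So $t_2=y\in\mathfrak t$, and by $G$-equivariance
$$\Lambda=\{(gt_1,gt_2,t_1,t_2):\ g\in G,\ t_1\in\mathfrak t^r,\ t_2\in\mathfrak t\}.$$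
It is smooth, irreducible, closed over $\mathfrak g^{rs}\times\mathfrak t^r$, and dense in $X_{\mathfrak g}$. So $\Lambda$ is exactly the part of $X_{\mathfrak g}$ with $x\in\mathfrak g^{rs}$.

**Step 4: $A=\mathbb C[X_{\mathfrak g}]$.** By Steps 2 and 3, over $\mathfrak g^{rs}$ the variety $V(\mathfrak p)$ lies in $\Lambda$, which is irreducible of the same dimension $n$. So $V(\mathfrak p)=X_{\mathfrak g}$, $\mathfrak p$ is the only associated prime, and $A_{\mathfrak p}$ is a field because $\Lambda$ is reduced. As $\mathfrak p$ is the only associated prime, $A=S/\operatorname{gr}I$ embeds in $A_{\mathfrak p}$. Hence $\operatorname{gr}I$ is prime, $\operatorname{gr}I=\mathfrak p$, and $A=\mathbb C[X_{\mathfrak g}]$.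

**Step 5: from CM to free.** Let $X_{\mathfrak g}$ be CM, $e\in\mathcal C^{reg}_{\mathfrak g}$ and $R=\mathcal O_{\mathcal C,e}$, a regular local ring of dimension $n$. The ring $\mathbb C[X_{\mathfrak g}]\otimes R$ is a finite $R$-module. Its depth over $R$ is the minimum of the depths of its localizations at its maximal ideals, since local cohomology splits over them. These localizations are local rings of $X_{\mathfrak g}$ at closed points, of depth $n$. So the depth is $n=\dim R$, and by Auslander–Buchsbaum the module is free. $\square$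

So to prove Theorems 1 and 2 it suffices to show that P fails.

## 7. Pairs with a regular element, where freeness always holds

The first place to test P is where $X_{\mathfrak g}$ can be described by equations: pairs $(x,y)$ with $x$ regular. Let $P_1,\dots,P_r$ be homogeneous generators of $\mathbb C[\mathfrak g]^G$ and $p_i=\operatorname{res}P_i$; gradients are taken with respect to the form. By Kostant, for $x\in\mathfrak g^{reg}$ the $\nabla P_i(x)$ form a basis of $\mathfrak g_x$, and $\mathfrak g^{reg}\to\mathfrak t/W$ is smooth. For $s\in\mathfrak t$, the vector $\nabla P_i(s)$ is fixed by the maximal torus, so it lies in $\mathfrak t$; pairing it with $\mathfrak t$ shows $\nabla P_i(s)=\nabla p_i(s)$.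

Let $U_1=\{(x,y)\in\mathcal C_{\mathfrak g}:x\in\mathfrak g^{reg}\}$, an open subset. The centralizers $\mathfrak g_x$, $x\in\mathfrak g^{reg}$, form a vector bundle with frame $\nabla P_i$, so
$$\mathfrak g^{reg}\times\mathbb C^r\cong U_1,\qquad (x,c)\mapsto\Big(x,\ \sum c_i\nabla P_i(x)\Big),$$
and the $c_i$ are regular functions on $U_1$.

**Lemma 5.** Over $U_1$ we have $\mathbb C[X_{\mathfrak g}]|_{U_1}=\mathcal O_{U_1}\otimes_{\mathbb C[\mathfrak t]^W}\mathbb C[\mathfrak t]$, where the variable of $\mathbb C[\mathfrak t]$ is $t_1$, and $t_2=\sum_ic_i\nabla p_i(t_1)$.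

*Proof.* **Step 1: the candidate is smooth and irreducible.** Let $X_1=U_1\times_{\mathfrak t/W}\mathfrak t$. Since $U_1\cong\mathfrak g^{reg}\times\mathbb C^r\to\mathfrak t/W$ is smooth, $X_1$ is smooth over $\mathfrak t$, hence smooth. Since $\mathbb C[\mathfrak t]$ is free over $\mathbb C[\mathfrak t]^W$, $X_1$ is finite flat over $U_1$, so each component dominates $U_1$. If $x\in\mathfrak g^{rs}$ and $f(x)=f(t_1)$ for all $f$, then $x=gt_1$ with $t_1\in\mathfrak t^r$, and $y\in\mathfrak g_x=g\mathfrak t$. So the part over $\mathfrak g^{rs}$ is $\{(gt_1,gs,t_1):t_1\in\mathfrak t^r,\ s\in\mathfrak t\}$, which is irreducible. Hence $X_1$ is irreducible.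

**Step 2: compare with $X_{\mathfrak g}$.** The map $(x,y,t_1)\mapsto(x,y,t_1,\sum c_i\nabla p_i(t_1))$ is a closed immersion of $X_1$ into $U_1\times\mathfrak t\times\mathfrak t$. Over $\mathfrak g^{rs}$, from $gs=\sum c_i\nabla P_i(gt_1)=g\sum c_i\nabla p_i(t_1)$ we get $s=\sum c_i\nabla p_i(t_1)$, so the image is $\Lambda$ there. Both the image and $X_{\mathfrak g}\cap(U_1\times\mathfrak t\times\mathfrak t)$ are reduced, irreducible, closed, and contain $\Lambda$ as a dense subset. So they are equal. $\square$

Thus $\mathbb C[X_{\mathfrak g}]$ is free of rank $|W|$ over $U_1$. By $GL_2$-symmetry it is locally free near every pair $(x,y)$ for which some combination $\alpha x+\beta y$ is regular. For $\mathfrak{sl}_2$ this is all of $\mathcal C^{reg}$, so P($\mathfrak{sl}_2$) holds.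

Here the direct approach stops. There can be pairs in $\mathcal C^{reg}_{\mathfrak g}$ no combination of which is regular, and near them Lemma 5 gives no equations for $X_{\mathfrak g}$. For instance, on $V=\mathbb C[a,b]/(a^2,ab,b^2)$ let $x,y$ be multiplication by $a,b$. Since $V$ is cyclic, the commutant of $x,y$ in $\mathfrak{gl}_3$ is $V$ itself, and multiplication by $m$ has trace $3m(0)$. So $\mathfrak g_{x,y}=\langle x,y\rangle$ for $\mathfrak g=\mathfrak{sl}_3$, of dimension $2=r$, and $(x,y)\in\mathcal C^{reg}$. But $(\alpha x+\beta y)^2=0$, while a regular nilpotent element of $\mathfrak{sl}_3$ has nonzero square. Freeness on an open set does not propagate to such points by itself, as the two planes of Section 3 show.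

What helps is to argue by contradiction. If P held, the fiber at such a point $e$ could be computed by moving $e$, inside $\mathcal C^{reg}$, to a pair covered by Lemma 5. When $e$ is fixed, up to conjugation, by separate scalings of $x$ and of $y$, its fiber is bigraded. One line through $e$ preserves the first grading and another line preserves the second. Each line yields the $W$-module structure for one grading, and the two together can be incompatible.

## 8. The bigraded fiber

For $e\in\mathcal C_{\mathfrak g}$ let $A_e=\mathbb C[X_{\mathfrak g}]\otimes_{\mathbb C[\mathcal C]}\mathbb C_e=\mathbb C[\mathfrak t\times\mathfrak t]/J_e$, the coordinate ring of the scheme-theoretic fiber. It is finite-dimensional, and $J_e$ is $W$-stable. From the symmetries of $X_{\mathfrak g}$, $J_{ge}=J_e$ for $g\in G$, and $J_{(a,b)e}=(a,b)\cdot J_e$ for scalings $(a,b)\in(\mathbb C^*)^2$ of the two factors.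

**Setting (∗).** $e=(x,y)\in\mathcal C^{reg}_{\mathfrak g}$ and $h_1,h_2\in\mathfrak t$ satisfy $[h_1,x]=x$, $[h_1,y]=0$, $[h_2,x]=0$, $[h_2,y]=y$.

Then $(ax,by)=\exp(\log a\,h_1+\log b\,h_2)\cdot e$, so $J_e=(a,b)\cdot J_e$ for all $a,b$. Hence $J_e$ is bihomogeneous, and $A_e=\bigoplus A_e^{(p,q)}$ is a bigraded $W$-equivariant quotient of $\mathbb C[\mathfrak t\times\mathfrak t]$, with $p$ the degree in $t_1$ and $q$ the degree in $t_2$. (The letter $q$ now denotes this degree.) For $h\in\mathfrak t$ let $W_h$ be its stabilizer in $W$. It is generated by the reflections in the roots vanishing at $h$, so it is the Weyl group of $\mathfrak g_h$.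

**Lemma 6.** Assume P($\mathfrak g$) and (∗). As a $W$-module graded by $q$, $A_e\cong\operatorname{Ind}_{W_{h_1}}^W\big(\mathbb C[\mathfrak t]/(\mathbb C[\mathfrak t]_+^{W_{h_1}})\big)$ with the natural grading of the coinvariant algebra. Graded by $p$, the same holds with $W_{h_2}$ in place of $W_{h_1}$. In particular, the multiplicity of $E\in\operatorname{Irr}W$ in $A_e^{(*,q)}$ is the dimension of $\operatorname{Hom}_{W_{h_1}}(E,\text{degree-}q\text{ coinvariants of }W_{h_1})$.

*Proof.* The last sentence is Frobenius reciprocity. Exchanging the two factors exchanges $(x,y)$ with $(y,x)$ and $(h_1,h_2)$ with $(h_2,h_1)$, so it suffices to treat $q$.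

**Step 1: a line from $e$ to a computable pair.** Put $e_\tau=(x+\tau h_1,y)$, which is in $\mathcal C_{\mathfrak g}$ as $[h_1,y]=0$. Scaling the first factor by $a\in\mathbb C^*$ and then applying $\exp(-\log a\,h_1)$ sends $e_\tau$ to $e_{a\tau}$, and both operations preserve $\mathcal C^{reg}$. Since $e_0\in\mathcal C^{reg}$ and $\mathcal C^{reg}$ is open, $e_\tau\in\mathcal C^{reg}$ for small $\tau$, hence for all $\tau$. Moreover $\exp(-\operatorname{ad}x)h_1=h_1+[h_1,x]=h_1+x$ (higher terms vanish as $[x,x]=0$), and $\exp(-\operatorname{ad}x)y=y$. So $e_1$ is $G$-conjugate to $(h_1,y)$. Therefore $(h_1,y)\in\mathcal C^{reg}$ and $J_{e_1}=J_{(h_1,y)}$.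

**Step 2: along the line, the $q$-graded $W$-module is constant.** Let $B=(\mathbb C[\tau]\otimes\mathbb C[\mathfrak t\times\mathfrak t])/J$ be the pull-back of $\mathbb C[X_{\mathfrak g}]$ to the line. By P($\mathfrak g$) it is finite and locally free, hence free, over $\mathbb C[\tau]$. Each $J_{e_\tau}$ is homogeneous in $t_2$, because $\exp(\log b\,h_2)e_\tau=(x+\tau h_1,by)$. Since $B$ is free, an element of $B$ that vanishes in every fiber is zero, so
$$J=\{f:\ f(\tau,\cdot)\in J_{e_\tau}\ \text{for all }\tau\},$$
and this is homogeneous in $t_2$. So $B$ is the direct sum of its $t_2$-degree pieces, each a finite projective $\mathbb C[\tau]$-module with $W$-action. For each such piece $B^q$ and each $E\in\operatorname{Irr}W$, the module $\operatorname{Hom}_W(E,B^q)$ is projective, so the multiplicity of $E$ is the same in all fibers. Hence $A_e=A_{e_0}\cong A_{e_1}=A_{(h_1,y)}=:F$ as $q$-graded $W$-modules.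

**Step 3: $h_1+y$ is regular.** This lets us use Lemma 5. Let $\mathfrak l=\mathfrak g_{h_1}$, a Levi subalgebra containing $\mathfrak t$, with group $L$ and Weyl group $W_0=W_{h_1}$. Then $y\in\mathfrak l$, and $\mathfrak l_y=\mathfrak g_{h_1,y}$ has dimension $r$. Since $[h_2,y]=y$ with $h_2\in\mathfrak t\subset\mathfrak l$, we have $y\in[\mathfrak l,\mathfrak l]$, and $\operatorname{ad}y$ raises $\operatorname{ad}h_2$-eigenvalues by $1$, so $y$ is nilpotent. Thus $z:=h_1+y$ has Jordan decomposition $h_1+y$, and $\mathfrak g_z=\mathfrak g_{h_1}\cap\mathfrak g_y=\mathfrak l_y$ has dimension $r$. So $z$ is regular in $\mathfrak g$ and in $\mathfrak l$.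

**Step 4: $F$ as a ring with $W$-action.** Apply $(x,y)\mapsto(x+y,y)$ from $GL_2$: the fiber at $(h_1,y)$ is the fiber at $(z,y)\in U_1$, with $u:=t_1+t_2$ playing the role of $t_1$. Since $P_i(z)=P_i(h_1)=p_i(h_1)$, Lemma 5 gives
$$F=\mathbb C[\mathfrak t]_u/(p_i(u)-p_i(h_1))_i,\qquad t_2=\sum c_i\nabla p_i(u),\quad\text{where } y=\sum c_i\nabla P_i(z). \tag{5}$$
Here the subscript $u$ names the variable. The support of $F$ is the orbit $Wh_1$, so $F=\operatorname{Ind}_{W_0}^WF_0$ with $F_0$ the local component at $u=h_1$. The grading of $F$ is an action of the connected group $\mathbb C^*$ by algebra automorphisms. This action fixes each of the finitely many primitive idempotents, so $F_0$ is a graded summand.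

Let $q_1,\dots,q_r$ be homogeneous generators of $\mathbb C[\mathfrak t]^{W_0}$. The map $\mathfrak t/W_0\to\mathfrak t/W$ is étale at $[h_1]$, because on completed local rings
$$\widehat{\mathcal O}_{\mathfrak t/W,[h_1]}=\Big(\prod_{h\in Wh_1}\widehat{\mathcal O}_{\mathfrak t,h}\Big)^W=\big(\widehat{\mathcal O}_{\mathfrak t,h_1}\big)^{W_0}=\widehat{\mathcal O}_{\mathfrak t/W_0,[h_1]}.$$
So in the local ring of $\mathfrak t$ at $h_1$ the functions $p_i-p_i(h_1)$ generate the same ideal as the functions $q_j-q_j(h_1)$. As $h_1$ is $W_0$-fixed, translation by $h_1$ commutes with $W_0$. Writing $u=h_1+v$, this is the ideal generated by the $W_0$-invariants in $v$ without constant term. Hence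
$$F_0=\mathbb C[\mathfrak t]_v/(\mathbb C[\mathfrak t]^{W_0}_+).$$

**Step 5: in $F_0$ we have $t_2=v$ and $t_1=h_1$.** This identifies the grading. Let $Q_j\in\mathbb C[\mathfrak l]^L$ restrict to $q_j$, and write $P_i|_{\mathfrak l}=\pi_i(Q_1,\dots,Q_r)$ with $\pi_i$ polynomial, so also $p_i=\pi_i(q_1,\dots,q_r)$. Since $\nabla P_i(z)\in\mathfrak g_z\subset\mathfrak l$, it equals the gradient in $\mathfrak l$ of $P_i|_{\mathfrak l}$:
$$\nabla P_i(z)=\sum_j\partial_j\pi_i(Q(z))\,\nabla_{\mathfrak l}Q_j(z),\qquad\nabla p_i(u)=\sum_j\partial_j\pi_i(q(u))\,\nabla q_j(u).$$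
In $F_0$ we have $q_j(u)=q_j(h_1)=Q_j(z)$, the last equality by the Jordan decomposition of $z$ in $\mathfrak l$. With $c_j'=\sum_ic_i\,\partial_j\pi_i(Q(z))$, (5) becomes
$$y=\sum_jc_j'\nabla_{\mathfrak l}Q_j(z),\qquad t_2=\sum_jc_j'\nabla q_j(u)\ \text{ in }F_0\otimes\mathfrak t. \tag{6}$$
It remains to find the $c_j'$. The sum $\mathfrak l=\mathfrak z(\mathfrak l)\oplus[\mathfrak l,\mathfrak l]$ is orthogonal. Let $w'$ be the $[\mathfrak l,\mathfrak l]$-component of $w\in\mathfrak l$, and let $Q(w)=\frac12(w',w')$, an $L$-invariant polynomial on $\mathfrak l$. Write $Q=\rho(Q_1,\dots,Q_r)$ with $\rho$ polynomial. Since $h_1\in\mathfrak z(\mathfrak l)$ and $y\in[\mathfrak l,\mathfrak l]$, $\nabla_{\mathfrak l}Q(z)=z'=y$. So $y=\sum_j\partial_j\rho(Q(z))\nabla_{\mathfrak l}Q_j(z)$. By Kostant for $\mathfrak l$ the $\nabla_{\mathfrak l}Q_j(z)$ are linearly independent, and comparison with (6) gives $c'_j=\partial_j\rho(Q(z))$, which in $F_0$ is $\partial_j\rho(q(u))$. Therefore in $F_0$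
$$t_2=\sum_j\partial_j\rho(q(u))\,\nabla q_j(u)=\nabla(Q|_{\mathfrak t})(u)=u'=v'.$$
The component of $v$ in $\mathfrak z(\mathfrak l)=\mathfrak t^{W_0}$ vanishes in $F_0$, because linear $W_0$-invariants do. So $t_2=v$, and $t_1=u-t_2=h_1$.

**Step 6: conclusion.** The coordinates of $t_2$ have degree $1$, they generate $F_0$, and they are the coordinates of $v$. So the $q$-grading of $F_0$ is the natural grading of the coinvariant algebra of $W_0$, and $F=\operatorname{Ind}_{W_0}^WF_0$. $\square$

In particular, under P($\mathfrak g$) and (∗), $A_e$ is the regular representation of $W$.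

**Example ($\mathfrak{sl}_2$).** Let $E,H$ be the usual basis elements with $[H,E]=2E$. The pair $e=(E,0)$ with $h_1=\frac12H$, $h_2=0$ satisfies (∗). Here $W_{h_1}$ is trivial and $W_{h_2}=W$, so Lemma 6 says that $A_e$ lies in $q=0$, with the trivial character in $p=0$ and the sign in $p=1$. Directly from Lemma 5, $A_e=\mathbb C[s_1]/(s_1^2)$ with $t_2=0$, in agreement.

**Example ($\mathfrak{sl}_3$).** The pair at the end of Section 7 satisfies (∗) with $h_1=(-\frac13,\frac23,-\frac13)$ and $h_2=(-\frac13,-\frac13,\frac23)$, the eigenvalues on $1,a,b$. Both stabilizers have order $2$. If P($\mathfrak{sl}_3$) holds, the sign character sits in bidegree $(1,1)$. The two-dimensional representation, whose restriction to $W_{h_i}$ is trivial plus sign, occurs with $p\in\{0,1\}$ and $q\in\{0,1\}$, each once. It cannot occur in bidegree $(0,0)$, which consists of constants, so it occurs in bidegrees $(1,0)$ and $(0,1)$. All of this exists in $\mathbb C[\mathfrak t\times\mathfrak t]$: $\mathfrak t^*$ in bidegrees $(1,0)$ and $(0,1)$, and $\Lambda^2\mathfrak t^*$ in bidegree $(1,1)$.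 So there is no contradiction here.

## 9. A pair in $\mathfrak{sp}_6$ that violates freeness

**Step 1: the pair.** We construct $e$ satisfying (∗). Let $V=\mathbb C[a,b]/(a^2,b^3)$, of dimension $6$, with $\omega(f,g)=$ the coefficient of $ab^2$ in $f(a,b)g(-a,-b)$. It pairs $a^ib^j$ nontrivially only with $a^{1-i}b^{2-j}$, so it is nondegenerate. Exchanging $f$ and $g$ amounts to substituting $(-a,-b)$ in the product, which multiplies the coefficient of $ab^2$ by $(-1)^3$, so $\omega$ is skew. Let $x,y$ be multiplication by $a,b$. Then $\omega(af,g)=-\omega(f,ag)$, and similarly for $b$, so $x,y\in\mathfrak{sp}(V)=\mathfrak{sp}_6$, and they commute.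

Since $V$ is a cyclic module, the commutant of $x,y$ in $\mathfrak{gl}(V)$ consists of multiplications by $m\in V$. Such a multiplication lies in $\mathfrak{sp}(V)$ iff the coefficient of $ab^2$ in $(m(a,b)+m(-a,-b))f(a,b)g(-a,-b)$ vanishes for all $f,g$, i.e. iff $m$ is odd, $m\in\langle a,b,ab^2\rangle$. So $\dim\mathfrak g_{x,y}=3=r$ and $e=(x,y)\in\mathcal C^{reg}$. (No combination $\alpha x+\beta y$ is regular: its fourth power is $0$ since $V$ has degrees at most $3$, while a regular nilpotent element of $\mathfrak{sp}_6$ is a single Jordan block of size $6$.)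

Put $h_1(a^ib^j)=(i-\frac12)a^ib^j$ and $h_2(a^ib^j)=(j-1)a^ib^j$. As $\omega$ pairs $(i,j)$ with $(1-i,2-j)$, both lie in $\mathfrak{sp}(V)$, and (∗) holds. Let $\mathfrak t$ be the diagonal Cartan subalgebra with coordinates $z_1,z_2,z_3$, the eigenvalues on $ab^2,ab,a$. Then
$$h_1=(\tfrac12,\tfrac12,\tfrac12),\qquad h_2=(1,0,-1),$$
and $W$ is the group of signed permutations of the $z_i$.

**Step 2: locate one character.** Let $\chi:W\to\{\pm1\}$ be the character of $W$ on $z_1z_2z_3$. Suppose P($\mathfrak{sp}_6$) holds. Since $A_e$ is the regular representation, $\chi$ occurs exactly once, in some bidegree $(p,q)$.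

The group $W_{h_1}$ is $S_3$, the permutations, and $\chi|_{S_3}=1$. The trivial character occurs in the coinvariants only in degree $0$, so $q=0$.

The group $W_{h_2}$ is generated by $(z_1,z_3)\mapsto(-z_3,-z_1)$, on which $\chi=1$, and $z_2\mapsto-z_2$, on which $\chi=-1$. These are reflections with coordinates $\beta=z_1+z_3$ and $\alpha=z_2$, and $z_1-z_3$ is fixed. The coinvariant algebra of this $(\mathbb Z/2)^2$ is $\mathbb C[\alpha,\beta]/(\alpha^2,\beta^2)$, where $\chi$ occurs only as the line spanned by $\alpha$. So $p=1$.

**Step 3: the contradiction.** Thus $\chi$ occurs in $A_e^{(1,0)}$, a quotient of $\mathbb C[\mathfrak t\times\mathfrak t]^{(1,0)}=\mathfrak t^*$. But $\mathfrak t^*$ is an irreducible $3$-dimensional $W$-module, so it does not contain $\chi$. Hence P($\mathfrak{sp}_6$) fails, and by Proposition 4 $F^{\rm ord}\ne F^{\rm Hodge}$. This proves Theorem 1. $\square$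

It really takes both gradings. Let $x_i,y_i$ be the coordinates of $t_1,t_2$. Then $q=0$ alone could be realized by $x_1x_2x_3$, of bidegree $(3,0)$, and $p=1$ alone by $x_1y_2y_3+x_2y_1y_3+x_3y_1y_2$, of bidegree $(1,2)$. Both span a copy of $\chi$ in $\mathbb C[\mathfrak t\times\mathfrak t]$.

## 10. The same test in $\mathfrak{so}_9$ and $\mathfrak{so}_{10}$

**Proposition 7.** P($\mathfrak{so}_9$) and P($\mathfrak{so}_{10}$) fail.

**Step 1: $\mathfrak{so}_9$.** The plan is that of Section 9. Let $V=\mathbb C[a,b]/(a^3,b^3)$ with the form given by the coefficient of $a^2b^2$ in $f(a,b)g(-a,-b)$. The top degree is now even, so the form is symmetric, and it is nondegenerate. Let $x,y$ be multiplication by $a,b$. As before, $\mathfrak g_{x,y}$ is the space of multiplications by odd elements, $\langle a,b,a^2b,ab^2\rangle$, of dimension $4=r$. Let $h_1,h_2$ act on $a^ib^j$ by $i-1$ and $j-1$. They lie in $\mathfrak{so}(V)$, since $(i,j)$ is paired with $(2-i,2-j)$, and (∗) holds. Taking the eigenvalues on $a^2b^2,a^2b,a^2,ab^2$ as coordinates on the diagonal Cartan subalgebra,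
$$h_1=(1,1,1,0),\qquad h_2=(1,0,-1,1),$$
and $W$ is the group of signed permutations of $z_1,\dots,z_4$. Let $\chi$ be the character of $z_1z_2z_3z_4$.

The group $W_{h_1}$ is $S_3$, permuting $z_1,z_2,z_3$, times $\langle z_4\mapsto-z_4\rangle$. The group $W_{h_2}$ is $S_3$, permuting $z_1,-z_3,z_4$ (generated by $(z_1,z_3)\mapsto(-z_3,-z_1)$ and $z_1\leftrightarrow z_4$), times $\langle z_2\mapsto-z_2\rangle$. In both cases $\chi$ is trivial on $S_3$ and nontrivial on the last factor, so in the coinvariants it occurs only in degree $1$. If P($\mathfrak{so}_9$) held, $\chi$ would occur in $A_e^{(1,1)}$, a quotient of the span of the monomials $x_iy_j$. But $x_iy_j$ is fixed by the sign change of any $z_k$ with $k\notin\{i,j\}$, and $\chi=-1$ on that sign change. This is a contradiction.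

**Step 2: the pair in $\mathfrak{so}_{10}$.** Take $V\oplus\mathbb Cw$ with $V$ as in Step 1, $(w,w)=1$, $w\perp V$, and extend $x,y,h_1,h_2$ by $0$ on $w$; (∗) persists once $\mathcal C^{reg}$ is checked. As $\mathfrak{so}_{10}=\mathfrak{so}(V)\oplus(V\wedge w)$ and $V\wedge w\cong V$ as an $\mathfrak{so}(V)$-module,
$$\dim\mathfrak g_{x,y}=4+\dim(\ker x\cap\ker y\cap V)=4+1=5=r,$$
the common kernel being spanned by $a^2b^2$. The Cartan subalgebra is that of Step 1 plus $\mathfrak{so}(\langle ab,w\rangle)$, where the plane $\langle ab,w\rangle$ is nondegenerate since $(ab,ab)=1$. In these coordinates $h_1=(1,1,1,0,0)$ and $h_2=(1,0,-1,1,0)$, and $W=W(D_5)$ is the group of signed permutations with an even number of signs.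

**Step 3: locate the copies of $\mathfrak t$.** No single character is used now. We follow the $5$-dimensional representation $\mathfrak t\cong\mathfrak t^*$. Each of $W_{h_1},W_{h_2}$ is $S_3\times W(D_2)$, with $W(D_2)=(\mathbb Z/2)^2$ acting on the two coordinates where $h_i$ vanishes, say $z,z'$, generated by the reflections $(z,z')\mapsto(z',z)$ and $(z,z')\mapsto(-z',-z)$. As a module over it, $\mathfrak t$ is $1\oplus\rho$, with $\rho$ the two-dimensional representation of $S_3$, plus two distinct characters of $W(D_2)$, on $z-z'$ and on $z+z'$. Each of these is nontrivial on exactly one of the two reflections. In the coinvariants, $1$ occurs in degree $0$, $\rho$ in degrees $1,2$, and the two characters each in degree $1$.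

Assume P($\mathfrak{so}_{10}$). By Lemma 6 the five copies of $\mathfrak t$ in the regular representation $A_e$ can be chosen bihomogeneous, of bidegrees $(p_k,q_k)$, with $\{p_k\}=\{q_k\}=\{0,1,1,1,2\}$ as multisets.

**Step 4: parity.** We restrict which bidegrees can contain $\mathfrak t$. Each copy is the image of a copy of $\mathfrak t$ in $\mathbb C[\mathfrak t\times\mathfrak t]^{(p_k,q_k)}$, which contains a vector on which even sign changes $\varepsilon$ act by $\varepsilon\mapsto\varepsilon_1$. A monomial with total exponent $n_i$ in $(x_i,y_i)$ has character $\prod\varepsilon_i^{n_i}$. On the group $\{\prod\varepsilon_i=1\}$ this equals $\varepsilon_1$ iff either $n_1$ is odd and the other $n_i$ are even, or $n_1$ is even and the other four $n_i$ are odd. So $s_k=p_k+q_k$ is odd, or it is even and at least $4$.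

Now $\sum s_k=5+5=10$ is even and there are five terms, so some $s_k$ is even, hence at least $4$. As all entries are at most $2$, this forces $(p_k,q_k)=(2,2)$. The value $2$ is then used up on both sides, so the other four pairs have entries at most $1$ and $s\le2$. By the parity rule $s=1$ for each of them. Then $\sum s_k=4+4=8\ne10$, a contradiction. $\square$

## 11. Freeness passes to Levi subalgebras and to ideals

**Proposition 8.** If P($\mathfrak g$) holds and $\mathfrak l\supset\mathfrak t$ is a Levi subalgebra, then P($\mathfrak l$) holds.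

*Proof.* Let $L$ and $W_L$ be the group and the Weyl group of $\mathfrak l$.

**Step 1: an open set of $\mathcal C^{reg}_{\mathfrak l}$ inside $\mathcal C^{reg}_{\mathfrak g}$.** Let $\mathfrak l^\circ=\{x\in\mathfrak l:\operatorname{ad}x|_{\mathfrak g/\mathfrak l}\text{ is invertible}\}$. For $x\in\mathfrak l^\circ$ we have $\mathfrak g_x\subset\mathfrak l$. So for $(x,y)$ in
$$D=\{(x,y)\in\mathcal C^{reg}_{\mathfrak l}:x\in\mathfrak l^\circ\}$$
we have $\mathfrak g_{x,y}=\mathfrak l_{x,y}$, of dimension $r$, and thus $D\subset\mathcal C^{reg}_{\mathfrak g}$. The set $D$ is open in $\mathcal C_{\mathfrak l}$, nonempty, smooth and irreducible.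

**Step 2: restrict $X_{\mathfrak g}$ to $D$.** By P($\mathfrak g$), $A_D=\mathbb C[X_{\mathfrak g}]\otimes\mathcal O_D$ is locally free. It defines a closed subscheme $X_D\subset D\times\mathfrak t\times\mathfrak t$, finite and flat over $D$. Let $D'=\{(x,y)\in D:x\in\mathfrak g^{rs}\}$, a dense open subset. By Lemma 5, over $D'$ the scheme $X_D$ is a base change of $\mathfrak t^r\to\mathfrak t^r/W$, so it is étale over $D'$, hence reduced. Since $A_D$ is torsion-free over $\mathcal O_D$, it embeds in its restriction to $D'$. So $A_D$ is reduced, and $X_D$ is the closure of its part over $D'$.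

**Step 3: $X_D$ is a union of translates of $X_{\mathfrak l}$.** Let $X_{\mathfrak l,D}=X_{\mathfrak l}\cap(D\times\mathfrak t\times\mathfrak t)$. A point of $D'$ is $(x,y)=\ell(s_1,s_2)$ with $\ell\in L$, $s_i\in\mathfrak t$. The fiber of $X_D$ there has $|W|$ points and contains all $(ws_1,ws_2)$, so it is $\{(ws_1,ws_2):w\in W\}$. By the same reasoning for $\mathfrak l$ (note $\mathfrak g^{rs}\cap\mathfrak l\subset\mathfrak l^{rs}$), the fiber of $X_{\mathfrak l}$ is $\{(ks_1,ks_2):k\in W_L\}$. As $X_{\mathfrak l,D}$ is irreducible and closed in $D\times\mathfrak t\times\mathfrak t$, it is the closure of its part over $D'$. Taking closures,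
$$X_D=\bigcup_{w\in W/W_L}wX_{\mathfrak l,D}.$$

**Step 4: the union is disjoint.** This will make $X_{\mathfrak l,D}$ a direct factor. Let $(x,y,t_1,t_2)\in wX_{\mathfrak l,D}\cap w'X_{\mathfrak l,D}$. Then $t_1=ws=w's'$, where $s,s'\in\mathfrak t$ both have the class of $x$ in $\mathfrak t/W_L$. So $s'=ks$ with $k\in W_L$, and $k^{-1}w'^{-1}w$ fixes $s$. The characteristic polynomial of $\operatorname{ad}$ on $\mathfrak g/\mathfrak l$ is an $L$-invariant polynomial on $\mathfrak l$, so $\operatorname{ad}s$ has the same eigenvalues on $\mathfrak g/\mathfrak l$ as $\operatorname{ad}x$ and is invertible there. Thus all roots vanishing at $s$ are roots of $\mathfrak l$, and the stabilizer of $s$, generated by the reflections in these roots, lies in $W_L$. Hence $w'^{-1}w\in W_L$, i.e. $wW_L=w'W_L$.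

**Step 5: from $D$ to all of $\mathcal C^{reg}_{\mathfrak l}$.** By Steps 2–4, $\mathbb C[X_{\mathfrak l}]|_D=\mathcal O(X_{\mathfrak l,D})$ is a direct summand of the locally free module $A_D$, so it is locally free over $D$. For $c\in\mathfrak z(\mathfrak l)$, $X_{\mathfrak l}$ is stable under $(x,y,t_1,t_2)\mapsto(x+c,y,t_1+c,t_2)$, since $L$ fixes $c$. Given $(x,y)\in\mathcal C^{reg}_{\mathfrak l}$, let $s\in\mathfrak t$ have the class of $x$ in $\mathfrak t/W_L$. The eigenvalues of $\operatorname{ad}(x+c)$ on $\mathfrak g/\mathfrak l$ are the $\alpha(s)+\alpha(c)$ for roots $\alpha$ not in $\mathfrak l$, and such $\alpha$ are nonzero on $\mathfrak z(\mathfrak l)$. So for generic $c$ we have $(x+c,y)\in D$, and local freeness at $(x+c,y)$ gives local freeness at $(x,y)$. $\square$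

**Proposition 9.** If P($\mathfrak g_1\oplus\mathfrak g_2$) holds, then P($\mathfrak g_1$) holds.

*Proof.* The point is to restrict to a slice. We have $X_{\mathfrak g_1\oplus\mathfrak g_2}=X_{\mathfrak g_1}\times X_{\mathfrak g_2}$, and since centralizers add and each has dimension at least the rank, $\mathcal C^{reg}_{\mathfrak g_1\oplus\mathfrak g_2}=\mathcal C^{reg}_{\mathfrak g_1}\times\mathcal C^{reg}_{\mathfrak g_2}$. Restrict to $\mathcal C^{reg}_{\mathfrak g_1}\times\{e_2\}$ with $e_2\in\mathcal C^{reg}_{\mathfrak g_2}$: $\mathbb C[X_{\mathfrak g_1}]\otimes_{\mathbb C}A_{e_2}$ is locally free over $\mathcal C^{reg}_{\mathfrak g_1}$. Since $X_{\mathfrak g_2}\to\mathcal C_{\mathfrak g_2}$ is finite and surjective, $A_{e_2}$ is a nonzero finite-dimensional vector space. So $\mathbb C[X_{\mathfrak g_1}]$ is a direct summand of a locally free module, hence locally free over $\mathcal C^{reg}_{\mathfrak g_1}$. $\square$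

## 12. Subdiagrams and the proof of Theorem 2

**Step 1: reduce to three algebras.** Let $\mathfrak g$ have a simple ideal $\mathfrak s$ of one of the listed types. By Proposition 9, P($\mathfrak g$) implies P($\mathfrak s$). By Proposition 8, it then implies P($\mathfrak l$) for each Levi subalgebra $\mathfrak l$ of $\mathfrak s$, and again by Proposition 9 P for each simple ideal of $\mathfrak l$. Levi subalgebras correspond to subdiagrams of the Dynkin diagram, and the following subdiagrams exist:

- $B_4$ in $B_n$ for $n\ge4$;
- $C_3$ in $C_n$ for $n\ge3$, and in $F_4$ (delete the end node of the long side, leaving one long and two short nodes);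
- $D_5$ in $D_n$ for $n\ge5$ and in $E_6$, hence also in $E_7$ and $E_8$, whose diagrams contain that of $E_6$.

**Step 2: conclude.** P fails for $C_3=\mathfrak{sp}_6$ by Section 9, and for $B_4=\mathfrak{so}_9$ and $D_5=\mathfrak{so}_{10}$ by Proposition 7. So P($\mathfrak g$) fails. By Proposition 4, read backwards, $X_{\mathfrak g}$ is not Cohen–Macaulay, hence $\operatorname{gr}^{\rm ord}\mathcal M$ is not Cohen–Macaulay, hence $F^{\rm ord}\ne F^{\rm Hodge}$. This proves Theorem 2. $\square$
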